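# Splitting a graph of maximum degree $2k-1$ into $k$ induced forests of almost equal size

## Equitable tree colourings up to maximum degree $2k-1$

All graphs are finite and simple.

**Theorem 1.** Let $k\ge 1$ and let $G$ be a graph.

* (a) If $\Delta(G)\le 2k-1$, then $G$ has an equitable tree $k$-colouring.
* (b) If $|G|=ks$ with $s\ge 1$ an integer, and some $p\in V(G)$ satisfies $d(p)\le 4k-2$ and $d(v)\le 2k-1$ for all $v\ne p$, then $G$ has an equitable tree $k$-colouring.

Here is what the words mean. A $k$-colouring is any assignment $\varphi:V(G)\to\{1,\dots,k\}$; adjacent vertices may receive the same colour. A colour class is the set of vertices of a given colour, possibly empty. The colouring is *equitable* if the sizes of any two classes differ by at most one. It is a *tree $k$-colouring* if each class induces a forest. An *equitable tree $k$-colouring* is both. So the question is: how small a maximum degree guarantees that the vertices can be split into $k$ induced forests of almost equal size?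

Part (a) is a conjecture of Wu, Zhang and Li: if $\Delta,k\in\mathbb N$ and $k\ge(\Delta+1)/2$, then every graph with maximum degree at most $\Delta$ has an equitable tree $k$-colouring. Since $k\ge(\Delta+1)/2$ says $\Delta\le 2k-1$, this is exactly (a), and the conjecture is true. The question is taken from Yuping Gao, Allan Lo and Songling Shan, "Equitable tree colouring of graphs", arXiv:2604.13606 (2026).

The bound on $k$ cannot be lowered.

**Corollary 2.** Every graph of maximum degree at most $\Delta$ has an equitable tree $k$-colouring if and only if $k\ge(\Delta+1)/2$.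

*Proof.* If $k\ge(\Delta+1)/2$, use Theorem 1(a). If $k<(\Delta+1)/2$, then $\Delta\ge 2k$, and $K_{2k+1}$ has maximum degree $2k\le\Delta$. Any $k$-colouring of it has a class with at least three vertices, and this class contains a triangle. $\square$

By contrast, $K_{2k}$ has maximum degree $2k-1$, and its equitable tree $k$-colourings are the partitions into $k$ pairs.

Part (b) allows one vertex of about twice the degree, at the price that $k$ divides $|G|$. For example, let $k=2$ and let $G$ be a 6-cycle $v_1\dots v_6$, a vertex $p$ joined to all of it, and an isolated vertex $z$. Then $|G|=8$, $d(p)=6=4k-2$, and the rim vertices have degree $3=2k-1$. The classes $\{p,z,v_1,v_3\}$ (a path with two edges and an isolated vertex) and $\{v_2,v_4,v_5,v_6\}$ (likewise) are as required. We prove (a) and (b) together by one induction; (b) will be used inside the proof at exactly one place (Lemma 18), where a vertex of uncontrolled degree has to be put into a smaller graph.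

Without the word "equitable" there is nothing to do: insert the vertices one at a time. A vertex with at most $2k-1$ neighbours has at most one neighbour in some class, and joining that class creates no cycle. All the difficulty lies in the sizes.

## Forests, addable vertices and medians

We write $d_X(v)$ for the number of neighbours of $v$ in $X$, $\|X\|$ for the number of edges of $G[X]$, $X+v=X\cup\{v\}$ and $X-v=X\setminus\{v\}$. If $G[X]$ is a forest and $v\notin X$, we say that $v$ is *addable* to $X$ if $G[X+v]$ is a forest.

**Fact 3.** The vertex $v$ is addable to $X$ if and only if $v$ has at most one neighbour in each component of $G[X]$. In particular it is addable if $d_X(v)\le 1$, and if it is not addable, it has two neighbours in one component of $G[X]$, which are then not isolated in $G[X]$.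

*Proof.* Two neighbours in one component give a cycle through $v$. Conversely a cycle in $G[X+v]$ passes through $v$, and the rest of it is a path in $G[X]$ joining two neighbours of $v$. $\square$

For example, let $X$ induce the disjoint union of an edge $ab$ and a vertex $c$. A vertex adjacent to $a$ and $c$ is addable to $X$; a vertex adjacent to $a$ and $b$ is not.

**Fact 4.** Let $u_1,u_2,u_3$ be vertices of a tree $T$, not necessarily distinct. There is a unique vertex $m$, their *median*, that lies on all three paths joining two of them. A vertex $m$ is the median if and only if those $u_i$ that differ from $m$ lie in pairwise different components of $T-m$. If two of the $u_i$ coincide, they equal the median.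

*Proof.* The path from $u_i$ to $u_j$ contains $m$ exactly when one of them is $m$ or they lie in different components of $T-m$; this is the second sentence's criterion. For existence, take $m$ to be the vertex of the path $u_1u_2$ closest to $u_3$: the paths from $u_1$ and from $u_2$ to $u_3$ both pass through it. For uniqueness, suppose $m\ne m'$ both qualify. At most one of the indices $i$ has $u_i$ in the component of $T-m$ containing $m'$, so for at least two indices the path from $m'$ to $u_i$ passes through $m$. These two $u_i$ then lie in the component of $T-m'$ containing $m$, a contradiction. If $u_1=u_2$, the path between them is a single vertex. $\square$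

In a star with centre $c$, three leaves have median $c$; the centre and two leaves also have median $c$.

**Fact 5.** If $v$ has at most $2j-1$ neighbours in the union of $j$ disjoint sets inducing forests and not containing $v$, then one of the sets contains at most one neighbour of $v$, and $v$ is addable to it.

## One and two colours by hand

If $k=1$, the only class is $V(G)$. In (a) $\Delta\le1$, in (b) all vertices except $p$ have degree at most $1$; a cycle needs three vertices of degree at least $2$, so $G$ is a forest. If $|G|\le k$, give all vertices different colours.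

Let $k=2$ and $\Delta(G)\le 3$, and use induction on $n=|G|$. Remove a vertex $v$ and colour $G-v$. If $n=2s-1$, both classes of $G-v$ have size $s-1$; by Fact 5 $v$ is addable to one, and we are done. If $n=2s$, the classes have sizes $s-1$ and $s$. If $v$ is addable to the smaller, we are done. Otherwise it is addable to the larger, and we get classes $V^+$ of size $s+1$ and $V^-$ of size $s-1$. If some $y\in V^+$ is addable to $V^-$, move it and we are done. If not, then by Fact 3 each $y\in V^+$ sends at least two edges to non-isolated vertices of $G[V^-]$. A non-isolated vertex of $G[V^-]$ sends at most $3-1=2$ edges to $V^+$. So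
$$2(s+1)\le 2(s-1),$$
a contradiction. This proves (a) for $k=2$.

## Nine vertices on which shifting stops

With more colours the sensible plan is the same: insert a vertex, obtain one class $V^+$ that is too large, and then shift vertices along a chain of classes $V^+\to X_1\to\dots\to X_m$ from $V^+$ to a class that is too small, moving one vertex along each arrow. Here is an example where no such chain exists.

**Nine-vertex example.** Let $k=3$ and let
$$V^-=\{x_1,x_2\},\quad W=\{w_1,w_2,w_3\},\quad V^+=\{y_1,y_2,y_3,y_4\}.$$
The edges are $x_1x_2$, $w_1w_2$, and all edges between $V^+$ and $\{x_1,x_2,w_1,w_2\}$. Then $x_1,x_2,w_1,w_2$ have degree $5=2k-1$, each $y_i$ has degree $4$, and $w_3$ is isolated. The classes induce forests, of sizes $2,3,4$ instead of $3,3,3$. Every $w_i$ is addable to $V^-$. But a $y_i$ in $V^-$ would form the triangle $y_ix_1x_2$, and in $W$ the triangle $y_iw_1w_2$. So nothing can leave $V^+$.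

The counting argument that saved us for $k=2$ does not apply either. Say that $a$ classes can be connected by a chain to a class that is too small, let $b=k-a$, and let $B$ be the union of the other classes. We will see that $|B|=bs+1$ and that each $y\in B$ has two neighbours in one component of every one of the $a$ classes. Let $W$ be one of the $a$ classes, so $|W|\le s$. If $w\in W$ is not addable to any of the other $a-1$ classes, it has at least two neighbours in each of them, hence at most $2k-1-2(a-1)=2b+1$ in $W\cup B$; if it is also not isolated in $G[W]$, it sends at most $2b$ edges to $B$. If this held for all non-isolated vertices of $W$, we would get $2(bs+1)\le 2bs$, a contradiction as before. But a vertex that *is* addable to one of the other classes obeys no such bound. In the nine-vertex example $b=1$ and $w_1$ sends $4>2b$ edges to $B=V^+$. This is the point at which the argument stops.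

What gets past this point? In the example we may exchange: put $y_1$ into $W$ in place of $w_1$, and send $w_1$ to $V^-$. The result
$$\{x_1,x_2,w_1\},\quad\{w_2,w_3,y_1\},\quad\{y_2,y_3,y_4\}$$
is an equitable tree colouring. The exchange works because $y_1$ has few neighbours in $W$. So in a counterexample the vertices $y\in B$ with few neighbours in $W$ must be heavily constrained. We shall choose $W$ so that even its movable vertices send fewer than about $4b$ edges to $B$. If every $y\in B$ had four neighbours in $W$, counting edges would finish. A vertex $y$ with only two or three neighbours in $W$ has a shortage of $2$ or $1$, and we shall show that the shortages are paid for by immovable vertices of $W$, which send only $2b$ edges to $B$.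

## A minimal counterexample and its accessible classes

From here to the end, suppose that Theorem 1 is false. Among all counterexamples, for all $k$, take one with $|V(G)|+|E(G)|$ minimum; so the theorem holds, *for every number of colours*, for all graphs with smaller $|V|+|E|$. We refer to this as *minimality*. By the previous section $k\ge2$ and $n=|G|>k$.

If some vertex has degree at least $2k$, it is unique; call it $p$. In this case $G$ is a counterexample to (b), so $k$ divides $n$ and $d(p)\le4k-2$. Otherwise we say that $p$ does not exist, and $\Delta(G)\le 2k-1$. All vertices other than $p$ have degree at most $2k-1$.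

Write $n=ks+1-\rho$ with $1\le\rho\le k$. Since $n>k$, $s\ge2$. If $p$ exists, then $\rho=1$ and $n=ks$. A tree $k$-colouring is equitable exactly when $\rho-1$ classes have size $s-1$ and the others have size $s$.

**Definition.** A *nearly equitable* colouring is a tree $k$-colouring with one class $V^+$ of size $s+1$, exactly $\rho$ *small* classes, of size $s-1$, and all others of size $s$. (The total is $ks+1-\rho$.) It is *admissible* if, in case $p$ exists, $p$ lies in the small class (unique as $\rho=1$).

The colouring of the nine-vertex example is nearly equitable with $s=3$, $\rho=1$.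

**Step 1.** This step provides a colouring to start from.

**Lemma 6.** $G$ has an admissible nearly equitable colouring.

*Proof.* Suppose $p$ does not exist. Take any $v\in V(G)$ and, by minimality, an equitable tree $k$-colouring of $G-v$. As $|G-v|=ks-\rho$, it has $\rho$ classes of size $s-1$ and $k-\rho$ of size $s$. By Fact 5 $v$ is addable to some class. If that class has size $s-1$ (in particular if $\rho=k$), we get an equitable tree colouring of $G$, impossible. Otherwise the result is nearly equitable.

Suppose $p$ exists. Let $\zeta\in N(p)$ and take an equitable tree $k$-colouring of $G-p\zeta$, which exists by minimality, by (b), or by (a) if the maximum degree is now at most $2k-1$. All classes have size $s$. It is not a tree colouring of $G$, so some class $Z$ contains $p$ and $\zeta$, and $G[Z]$ has a cycle through $p\zeta$. So $d_Z(\zeta)\ge2$, and $\zeta$ has at most $2k-3=2(k-1)-1$ neighbours outside $Z$. By Fact 5 $\zeta$ is addable to some class $Y\ne Z$. Move it there. The class $Z-\zeta\ni p$ has size $s-1$ and induces a forest, since it does so in $G-p\zeta$ and does not contain $\zeta$; the class $Y+\zeta$ has size $s+1$. $\square$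

**Definition.** For an admissible $f$ let $H(f)$ be the digraph whose vertices are the classes and an extra vertex $\infty$. There is an arc from $X$ to $Y\neq X$ if some $x\in X$ is addable to $Y$ (the arc is *due to* $x$), and an arc from every small class to $\infty$. A class is *accessible* if it can reach $\infty$. Let $\mathcal A=\mathcal A(f)$ be the set of accessible classes, $a=|\mathcal A|$, $b=k-a$, $A=\bigcup\mathcal A$ and $B=V(G)\setminus A$. Since $\rho\ge1$, $a\ge1$.

In the nine-vertex example there are arcs $W\to V^-\to\infty$, so $\mathcal A=\{V^-,W\}$, $a=2$, $b=1$, $B=V^+$.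

*Shifting.* Let $X_0\to X_1\to\dots\to X_m$ be a simple path of classes whose only small class is $X_m$, the arc $X_iX_{i+1}$ being due to $x_i$. Move each $x_i$ into $X_{i+1}$, for $i<m$. Each new class is a subset of some $X_{i+1}+x_i$ or of $X_0$, so all classes still induce forests. For $m\ge1$, $X_0$ loses one vertex, $X_m$ gains one, and the other sizes do not change. A shortest path to $\infty$ has its only small class at the end, so shifting applies to it.

**Step 2.** This step records what inaccessible vertices look like.

**Lemma 7.** Let $f$ be admissible. Then $V^+\notin\mathcal A$, $b\ge1$, $|B|=bs+1$, and all accessible classes have size at most $s$. Each $y\in B$ satisfies $y\ne p$, is not addable to any $X\in\mathcal A$, has $d_X(y)\ge2$ for all $X\in\mathcal A$, and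
$$d_B(y)\le 2k-1-2a=2b-1,\qquad \varepsilon(y):=d_B(y)+1\le 2b. \tag{1}$$

*Proof.* If $V^+$ were accessible, shifting along a shortest path from $V^+$ to $\infty$ would make $V^+$ and one small class have size $s$, an equitable tree colouring. So $V^+\notin\mathcal A$ and $b\ge1$. All small classes are accessible, so the inaccessible classes are $V^+$ and $b-1$ classes of size $s$, and $|B|=bs+1$. If $y\in B$ were addable to $X\in\mathcal A$, its class would be accessible. The vertex $p$, if it exists, is in a small class, so $p\notin B$. Now (1) follows from $d(y)\le2k-1$. $\square$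

**Step 3.** With $p$ present, one accessible class alone would be too weak for later steps; the two-colour count rules this out.

**Lemma 8.** If $p$ exists, then $a\ge2$ for every admissible $f$.

*Proof.* Suppose $\mathcal A=\{X\}$. Then $X$ is the small class, $p\in X$, $|X|=s-1$, $b=k-1$. Let each vertex that is not isolated in $G[X]$ give $\frac1{2b}$ to each of its neighbours in $B$. By Fact 3 each $y\in B$ receives at least $\frac2{2b}=\frac1b$. A non-isolated $w\ne p$ gives at most $\frac{2k-2}{2b}=1$, and $p$ gives at most $\frac{4k-3}{2b}=2+\frac1{2b}$. There are $s-2$ vertices in $X-p$, so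
$$s+\tfrac1b=\tfrac{|B|}{b}\le (s-2)+2+\tfrac1{2b},$$
a contradiction. $\square$

## Bottlenecks among the accessible classes

**Definition.** An admissible $f$ is *extremal* if $a$ is maximum and, subject to this, $\sum_{X\in\mathcal A}\|X\|$ is minimum. For $U\in\mathcal A\cup\{\infty\}$ let $\mathcal A_f(U)$ be the set of $X\in\mathcal A\setminus\{U\}$ that cannot reach $\infty$ in $H(f)-U$; for $U=\infty$ this is all of $\mathcal A$. A class $W\in\mathcal A$ is *terminal* in $f$ if $\mathcal A_f(W)=\emptyset$.

So $\mathcal A_f(U)$ consists of the classes for which $U$ is a bottleneck, and $W$ is terminal if no other class needs it. In the nine-vertex colouring $\mathcal A_f(V^-)=\{W\}$ and $\mathcal A_f(W)=\emptyset$, so $W$ is terminal and $V^-$ is not.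

**Choice.** Choose an extremal $f$ and a $U$ with $t:=|\mathcal A_f(U)|\ge1$ minimum, over all extremal $f$ and all $U$ with $\mathcal A_f(U)\ne\emptyset$. Such pairs exist, since $\mathcal A_f(\infty)=\mathcal A\ne\emptyset$. Put $\mathcal A'=\mathcal A_f(U)$ and $A'=\bigcup\mathcal A'$.

First an observation:
$$\text{every }Z\in\mathcal A\setminus\mathcal A'\text{ has a path to }\infty\text{ in }H(f)\text{ containing no class of }\mathcal A'. \tag{2}$$
If $U=\infty$ there is no such $Z$. If $Z\ne U$, then $Z$ reaches $\infty$ avoiding $U$, and every class on such a path reaches $\infty$ avoiding $U$, so it is not in $\mathcal A'$. If $Z=U$, take a simple path from $U$ to $\infty$: all classes after $U$ reach $\infty$ avoiding $U$, and $U\notin\mathcal A'$.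

**Step 4.** This step shows that the classes of $\mathcal A'$ are terminal, do not contain $p$, and that even their movable vertices have restricted degree.

**Lemma 9.**

* (i) Every $W\in\mathcal A'$ is terminal.
* (ii) No vertex of a class $W\in\mathcal A'$ is addable to a class in $\mathcal A\setminus(\mathcal A'\cup\{U\})$.
* (iii) If $p$ exists, then $p\notin A'$.
* (iv) For $w\in W\in\mathcal A'$ and $y\in B$,
$$d_{W\cup B}(w)\le 2b+2t+1-d_{A'\setminus W}(w),\tag{3}$$
$$\sum_{X\in\mathcal A'}(d_X(y)-2)\le 2b-\varepsilon(y).\tag{4}$$

*Proof.* (i) By (2) every $Z\in\mathcal A\setminus\mathcal A'$ reaches $\infty$ avoiding $W$. So $\mathcal A_f(W)\subseteq\mathcal A'\setminus\{W\}$ has fewer than $t$ elements, and by the choice of $t$ it is empty.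

(ii) Such a class reaches $\infty$ avoiding $U$; then so would $W$.

(iii) Let $V^-\ni p$ be the unique small class. All paths to $\infty$ end with $V^-\to\infty$, so $\mathcal A_f(V^-)=\mathcal A\setminus\{V^-\}$, which is nonempty by Lemma 8 and smaller than $\mathcal A=\mathcal A_f(\infty)$. Hence $t<a$ and $U\ne\infty$. Either $V^-=U\notin\mathcal A'$, or $V^-$ reaches $\infty$ by one arc, avoiding $U$. In both cases $V^-\notin\mathcal A'$.

(iv) There are at least $a-t-1$ classes in $\mathcal A\setminus(\mathcal A'\cup\{U\})$, and by (ii) $w$ has at least two neighbours in each. As $w\ne p$ by (iii),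
$$d_{W\cup B}(w)\le 2k-1-2(a-t-1)-d_{A'\setminus W}(w),$$
which is (3). By Lemma 7 all $d_X(y)-2$ with $X\in\mathcal A$ are nonnegative, so the sum in (4) is at most $\sum_{X\in\mathcal A}(d_X(y)-2)\le 2k-1-d_B(y)-2a=2b-\varepsilon(y)$. $\square$

## The inequality that finishes the proof

**Definition.** A *working pair* is a pair $(f,W)$ where $f$ is any extremal colouring and $W\in\mathcal A(f)$ is any terminal class with $p\notin W$ (if $p$ exists). For a working pair put $\mathcal A^\circ=\mathcal A\setminus\{W\}$ and $S=W\cup B$. Let $M$ be the set of vertices of $S$ that are addable to some class of $\mathcal A^\circ$; these are *mobile*, the other vertices of $S$ are *rigid*.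

By Lemma 9, $(f,W)$ is a working pair for our chosen $f$ and each $W\in\mathcal A'$. For a working pair, $p\notin S$; every class of $\mathcal A^\circ$ reaches $\infty$ using only classes of $\mathcal A^\circ$, because $W$ is terminal; and $M\subseteq W$ by Lemma 7. A rigid vertex has at least two neighbours in each of the $a-1$ classes of $\mathcal A^\circ$, so
$$d_S(v)\le 2k-1-2(a-1)=2b+1\qquad(v\in S\text{ rigid}).\tag{5}$$
In the nine-vertex colouring, with the terminal class $W$, all of $w_1,w_2,w_3$ are mobile and the $y_i$ are rigid.

For the chosen $f$ and $W\in\mathcal A'$, let $R_W$ be the set of rigid $w\in W$ with $d_W(w)\ge1$, and for $y\in B$ let $\omega_W(y)=\max\{0,4-d_W(y)\}$ be its shortage.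

**Lemma 10.** For the chosen $f$, every $W\in\mathcal A'$ and every independent set $J\subseteq B$,
$$\sum_{y\in J}\omega_W(y)\le|R_W|.\tag{6}$$

The proof of Lemma 10 takes up the rest of the lecture. First we see why it suffices.

**Step 5.** This step derives Theorem 1 from Lemma 10. By Lemma 7 every class has $|W|\le s$ for $W\in\mathcal A'$.

*Case $t\ge b$.* Let $I$ be a maximal independent set of $G[B]$. Every vertex of $B$ is in $I$ or adjacent to an element of $I$, so $\sum_{y\in I}\varepsilon(y)\ge|B|=bs+1$, and since $\varepsilon(y)\le2b$ by (1), $|I|\ge\frac{bs+1}{2b}$. For $y\in I$, (4) gives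
$$\sum_{W\in\mathcal A'}\omega_W(y)\ge\sum_{W\in\mathcal A'}(4-d_W(y))=2t-\sum_{W\in\mathcal A'}(d_W(y)-2)\ge 2t-2b+\varepsilon(y).$$
Summing (6) with $J=I$ over all $W\in\mathcal A'$,
$$ts\ge\sum_{W\in\mathcal A'}|R_W|\ge(2t-2b)|I|+\sum_{y\in I}\varepsilon(y)\ge(2t-2b)\frac{bs+1}{2b}+bs+1=\frac tb(bs+1)>ts,$$
a contradiction.

*Case $t\le b-1$.* Fix $W\in\mathcal A'$. Order $B$ uniformly at random and let $J$ be the set of those $y\in B$ that precede all their neighbours in $B$. Then $J$ is independent, and $y\in J$ with probability $1/(d_B(y)+1)=1/\varepsilon(y)$. By (6), taking expectations,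
$$|R_W|\ge\sum_{y\in B}\frac{\omega_W(y)}{\varepsilon(y)}\ge\frac1{2b}\sum_{y\in B}\omega_W(y).$$
Since $d_W(y)+\omega_W(y)\ge4$ for all $y$,
$$4(bs+1)=4|B|\le\sum_{y\in B}\bigl(d_W(y)+\omega_W(y)\bigr)\le\sum_{w\in W\setminus R_W}d_B(w)+\sum_{w\in R_W}\bigl(d_B(w)+2b\bigr).$$
For $w\in R_W$, $d_B(w)\le2b+1-d_W(w)\le2b$ by (5). For $w\in W\setminus R_W$, $d_B(w)\le2b+2t+1\le4b-1$ by (3). So the right side is at most $4b|W|\le4bs$, a contradiction.

Thus Lemma 10 implies Theorem 1.

## Exits, variants and exchanges

In this section and the next, $(f,W)$ is an arbitrary working pair.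

**Step 6.** This step turns the rescue of the nine-vertex example into a general contradiction.

**Lemma 11 (exit).** There are no $z\in M$ and partition $S-z=W'\cup B'$ with $|W'|=|W|$, $G[W']$ a forest, and $G[B']$ (on $bs$ vertices) equitably tree $b$-colourable.

*Proof.* Suppose there are. Add $z$ to a class $Y\in\mathcal A^\circ$ to which it is addable, and shift along a shortest path from $Y$ to $\infty$ inside $\mathcal A^\circ$ (no shift if $Y$ is small). The class $Y$ becomes a subset of $Y+z$, so all classes are forests. The sizes are those of $\mathcal A^\circ$, except that one small class now has size $s$. Together with $W'$ and $b$ classes of size $s$ on $B'$ this is a tree colouring of $G$ with exactly $\rho-1$ classes of size $s-1$ and all others of size $s$: equitable, a contradiction. $\square$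

When we reach this situation we say that "$z$ exits".

**Definition.** A *variant* of $(f,W)$ is a partition $S=W^*\cup B^*$ with $M\subseteq W^*$, $|W^*|=|W|$, $G[W^*]$ a forest, and such that $G[B^*]$ has a tree $b$-colouring with one class of size $s+1$ and $b-1$ classes of size $s$. Together with $\mathcal A^\circ$ this gives a nearly equitable colouring $f^*$ of $G$, in which $W^*$ replaces $W$. A variant is *tight* if $\|W^*\|=\|W\|$. The pair $(W,B)$ is itself a tight variant, the *trivial* one.

To see the notion alone, forget the degree bound for a moment and take $k=2$, $W=\{w_1,w_2\}$ an edge, $B=\{y_1,\dots,y_4\}$ independent, all edges between. Here $s=3$, $\mathcal A=\{W\}$ and $M=\emptyset$. The partition $W^*=\{w_1,y_1\}$, $B^*=\{w_2,y_2,y_3,y_4\}$ satisfies all the conditions in the definition, with $\|W^*\|=\|W\|=1$: $W^*$ is an edge and $B^*$ a star. And now $y_2$ is addable to $W^*$, so the variant gives the equitable colouring $\{w_1,y_1,y_2\}$, $\{w_2,y_3,y_4\}$. In a counterexample such progress is impossible, as the next lemma says.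

**Lemma 12.** Let $(W^*,B^*)$ be a variant of $(f,W)$, giving $f^*$. Then $f^*$ is admissible and $\mathcal A(f^*)=\mathcal A^\circ\cup\{W^*\}$. Moreover:

* (V1) no $y\in B^*$ is addable to $W^*$; in particular $d_{W^*}(y)\ge2$;
* (V2) each $y\in B^*$ is rigid, so $d_S(y)\le2b+1$ and $d_{B^*}(y)\le2b+1-d_{W^*}(y)\le2b-1$;
* (V3) if $y\in B^*$, $w\in W^*$ and $G[W^*-w+y]$ is a forest, then $w$ is rigid and $(W^*-w+y,\,B^*-y+w)$ is a variant;
* (V4) $\|W^*\|\ge\|W\|$, and if the variant is tight, then $f^*$ is extremal.

*Proof.* As $p\notin S$, the small class containing $p$ (if $p$ exists) is unchanged, so $f^*$ is admissible. In $f^*$ all classes of $\mathcal A^\circ$ are accessible, by paths inside $\mathcal A^\circ$. So is $W^*$: if $W$ is small, so is $W^*$; otherwise $W$, being accessible, has an arc to some $Y\in\mathcal A^\circ$, due to a vertex of $M\subseteq W^*$. As $a$ is maximum for $f$, there are no further accessible classes. This gives $\mathcal A(f^*)=\mathcal A^\circ\cup\{W^*\}$, and (V1) is Lemma 7 for $f^*$. (V4) follows from extremality of $f$.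

(V2): $y\notin M$, since $M\subseteq W^*$. So $y$ is rigid, and (5) and (V1) give the bounds.

(V3): $G[B^*-y]$ has $bs$ vertices and maximum degree at most $2b-1$ by (V2), so by minimality it has an equitable tree $b$-colouring, all classes of size $s$. If $w\in M$, then $w$ exits, with $S-w=(W^*-w+y)\cup(B^*-y)$, a contradiction. So $w$ is rigid. By (V1) $G[W^*+y]$ has a cycle, and all its cycles contain $w$. So $w$ has at least two neighbours in $W^*+y$, and $d_{B^*-y}(w)\le2b-1$ by (5). By Fact 5, $w$ can be put into one of the $b$ classes of $B^*-y$. As $w\notin M$, the new first part contains $M$. $\square$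

Now suppose the variant is tight and we exchange $w$ and $y$ as in (V3). By (V4) for the new variant, $\|W^*\|-d_{W^*}(w)+d_{W^*-w}(y)\ge\|W\|=\|W^*\|$, i.e.
$$d_{W^*}(w)\le d_{W^*-w}(y),\tag{7}$$
and the new variant is tight if equality holds.

## Vertices with two or three neighbours in a tight variant

Let $(W^*,B^*)$ be a tight variant of the working pair $(f,W)$. We determine how vertices $y\in B^*$ with $d_{W^*}(y)\le3$ are attached; these are the vertices with a shortage.

**Step 7.** This step treats two neighbours.

**Lemma 13.** Let $y\in B^*$ and $d_{W^*}(y)=2$. Then the two neighbours $w_1,w_2$ of $y$ in $W^*$ lie in one component $T$ of $G[W^*]$, $T$ is a path with ends $w_1,w_2$, every $w\in T$ is rigid, and for every $w\in T$, $(W^*-w+y,\,B^*-y+w)$ is a tight variant.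

*Proof.* By (V1) they lie in one component $T$. For every $w$ on the path of $T$ between $w_1$ and $w_2$, $G[W^*-w+y]$ is a forest, so (V3) and (7) apply. For $w=w_i$, (7) says $d_{W^*}(w_i)\le1$; for interior $w$ it says $d_{W^*}(w)\le2$. Hence nothing else is attached to the path, $T$ is the path, and equality holds in (7) throughout. $\square$

**Lemma 14.** Let $y,T$ be as in Lemma 13, and let $y'\in B^*$, $y'\ne y$, have $d_{W^*}(y')\le3$ and at least two neighbours in $T$. Then $yy'\in E(G)$.

*Proof.* Suppose $yy'\notin E(G)$. By Lemma 13, $C=G[T+y]$ is a cycle. For $w\in T$ put $W_w=W^*-w+y$, the first part of a tight variant whose second part contains $y'$. As $y$ has no neighbours in $W^*\setminus T$, $C-w$ is a component of $G[W_w]$.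

If $y'$ has exactly two neighbours $q_1,q_2$ in $T$, then in $W_{q_1}$ it has the neighbour $q_2$ and possibly one more, in another component. So $y'$ is addable to $W_{q_1}$, contradicting (V1).

If $y'$ has three neighbours $q_1,q_2,q_3$ in $T$, then its neighbours in $W_{q_1}$ are $q_2,q_3$. By Lemma 13, applied to the tight variant with first part $W_{q_1}$, these are the ends of the path $C-q_1$, so $N_C(q_1)=\{q_2,q_3\}$. Likewise $N_C(q_2)=\{q_1,q_3\}$. So $C$ is the triangle $q_1q_2q_3$. But $y\in C$ and $y\notin T$, a contradiction. $\square$

**Step 8.** This step treats three neighbours.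

**Definition.** Let $y\in B^*$ and $d_{W^*}(y)=3$. By (V1) at least two of its neighbours lie in one component $T$ of $G[W^*]$. We say that $y$ is of *type I on $T$* if all three lie in $T$; their median $c$ in $T$ is the *centre* of $y$. Otherwise $y$ is of *type II*: exactly two neighbours, the *ends* of $y$, lie in $T$, and the third lies in another component.

For example, if $T$ is a star with centre $c$ and $y$ is adjacent to three leaves, $y$ is of type I with centre $c\not\sim y$. If $T$ is a path $u\,c\,v$ and $y$ is adjacent to all of it, $y$ is of type I with centre $c\sim y$. If $y$ is adjacent to $u$, $v$ and a vertex of another component, it is of type II with ends $u,v$.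

**Lemma 15.**

* (I) If $y$ is of type I on $T$ with centre $c$, then $c$ is rigid and $(W^*-c+y,\,B^*-y+c)$ is a tight variant. Moreover $d_{W^*}(c)=3$ if $c\not\sim y$, and $d_{W^*}(c)=2$ if $c\sim y$.
* (II) If $y$ is of type II with ends $q_1,q_2\in T$, then for every vertex $w$ on the path of $T$ between $q_1$ and $q_2$, $w$ is rigid and $(W^*-w+y,\,B^*-y+w)$ is a variant.

*Proof.* (I) By Fact 4 the neighbours of $y$ in $T$ other than $c$ lie in pairwise different components of $T-c$, so $G[W^*-c+y]$ is a forest and (V3) applies. If $c\not\sim y$, there are three such neighbours, so $d_{W^*}(c)\ge3$, and (7) gives $d_{W^*}(c)\le3$. If $c\sim y$, there are two, so $d_{W^*}(c)\ge2$, and (7) gives $d_{W^*}(c)\le2$. In both cases equality holds in (7).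

(II) In $W^*-w+y$ the vertex $y$ has at most one neighbour in each component of $G[W^*-w]$, so this set induces a forest, and (V3) applies. $\square$

**Step 9.** Later we will remove two vertices $q,q'$ from $B^*$ at once and have to fill one of the two places by some $x$, keeping $b$-colourability. This step finds such an $x$.

**Lemma 16 (absorption).** Let $q,q'\in B^*$ be distinct with $d_{W^*}(q)\le3$. Then there is a rigid $x\in W^*$ such that $G[B^*-q-q'+x]$ is equitably tree $b$-colourable, with all classes of size $s$.

*Proof.* By (V1) $d_{W^*}(q)\in\{2,3\}$. Let $x$ be a neighbour of $q$ in $W^*$ if $d_{W^*}(q)=2$, the centre of $q$ in type I, an end of $q$ in type II. By Lemmas 13 and 15, $x$ is rigid, and the component of $x$ in $G[W^*]$ contains at least two neighbours of $q$. In the first and third cases $x\sim q$ and $d_{W^*}(x)\ge1$; in type I $d_{W^*}(x)\ge2$. By (5), in all cases $d_{B^*-q-q'}(x)\le2b-1$.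

Let $\zeta\in B^*\setminus\{q,q'\}$ be adjacent to $x$. If $d_{W^*}(\zeta)\ge3$, then $d_{B^*}(\zeta)\le2b-2$ by (V2). If $d_{W^*}(\zeta)=2$, then by Lemma 13 the component of $x$ is a path whose ends are the neighbours of $\zeta$; as $q$ has at least two neighbours in it, $\zeta\sim q$ by Lemma 14, and $d_{B^*-q-q'}(\zeta)\le2b-2$ by (V2). In both cases $\zeta$ has degree at most $2b-1$ once $x$ is added. Vertices of $B^*$ not adjacent to $x$ have degree at most $2b-1$ by (V2). So $G[B^*-q-q'+x]$ has maximum degree at most $2b-1$ and $bs$ vertices; apply minimality. $\square$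

## Exchanging two vertices with a common centre

From now on $f,U,\mathcal A',t$ are as chosen, and $W\in\mathcal A'$. Single exchanges are understood: two type I vertices with different centres lead to two different vertices that can be exchanged out. The trouble is a common centre. For example, let $T^*$ be a star with centre $c$ and leaves $m_1,m_2,m_3$, and let $q,q'$ be nonadjacent and both adjacent exactly to the three leaves within $T^*$; then $G[T^*+q+q']=K_{3,3}$, and both have centre $c$. In $K_{3,3}$ one may remove any two vertices on the same side and a star remains, so instead of $q,q'$ we could try to remove $m_1,m_2$. Lemma 18 shows that this always works.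

**Step 10.** This step allows us to use the previous section also for other classes $X\in\mathcal A'$ after passing to a variant.

**Lemma 17.** Let $f^*$ come from a tight variant $(W^*,B^*)$ of $(f,W)$. Then every $X\in\mathcal A'\setminus\{W\}$ is terminal in $f^*$. Hence $(f^*,X)$ is a working pair, and $(X,B^*)$ is its trivial variant.

*Proof.* $f^*$ is extremal by (V4), $\mathcal A(f^*)=\mathcal A^\circ\cup\{W^*\}$ by Lemma 12, and $p\notin X$ by Lemma 9(iii). Arcs within $\mathcal A^\circ\cup\{\infty\}$ are the same in $H(f)$ and $H(f^*)$. Moreover $W^*$ has the same out-arcs to $\mathcal A^\circ\cup\{\infty\}$ as $W$: every vertex of $S$ addable to a class of $\mathcal A^\circ$ is in $M\subseteq W\cap W^*$, and $|W^*|=|W|$.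

By (2), each $Z\in\mathcal A\setminus\mathcal A'$ reaches $\infty$ in $H(f)$ by a path avoiding $\mathcal A'$, hence avoiding $W$ and $X$; this path survives in $H(f^*)-X$. As $X$ is terminal in $f$, $W$ has a simple path to $\infty$ in $H(f)-X$; it survives, starting from $W^*$ instead. So $\mathcal A_{f^*}(X)\subseteq\mathcal A'\setminus\{X,W\}$, which has at most $t-2$ elements. By minimality of $t$ over all extremal colourings, $\mathcal A_{f^*}(X)=\emptyset$. $\square$

**Step 11.** This step is the double exchange. It is the place where part (b) of Theorem 1 is used.

**Lemma 18.** Let $(W^*,B^*)$ be a tight variant of $(f,W)$, $T^*$ a component of $G[W^*]$, and let $q\ne q'$ in $B^*$ be nonadjacent, both of type I on $T^*$ with the same centre $c$, both nonadjacent to $c$. Then $d_{W^*}(c)=3$. Let $T_1,T_2,T_3$ be the components of $T^*-c$; each contains exactly one neighbour of each of $c,q,q'$. Let $m_i$ be the median in $T_i$ of these three neighbours. Then all $m_i$ are rigid, $\delta_i:=\deg_{G[T^*+q+q']}(m_i)=3$, and for $i\ne l$,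
$$(W^*-m_i-m_l+q+q',\ B^*-q-q'+m_i+m_l)$$
is a tight variant.

*Proof.* Lemma 15 gives $d_{W^*}(c)=3$, and the statement on neighbours is Fact 4. For $i\ne l$ let $W_{il}=W^*-m_i-m_l+q+q'$, and let $h$ be the third index.

*$G[W_{il}]$ is a forest.* The vertices $c,q,q'$ are pairwise nonadjacent, and each has exactly one neighbour in $T_h$, so $T_h+c+q+q'$ induces a tree. By Fact 4, each component of $T_i-m_i$ or of $T_l-m_l$ is joined to at most one of $c,q,q'$, by at most one edge, and to nothing else in $W_{il}$. Finally, $q,q'$ have no neighbours in $W^*\setminus T^*$.

*Preparations.* For each $u\in\{c,q,q'\}$ take the edge from $m_i$ to $u$ if they are adjacent, and otherwise the first edge of the path in $T_i$ from $m_i$ to the neighbour of $u$ in $T_i$. By Fact 4 these three edges are distinct, so $\delta_i\ge3$. The $m_i$ are pairwise nonadjacent, as they lie in different components of $T^*-c$. Since $d_{W^*}(c)=3$, $T^*$ is not a path, so by Lemma 13 and (V1) every $\zeta\in B^*\setminus\{q,q'\}$ adjacent to some $m_i$ has $d_{W^*}(\zeta)\ge3$; hence by (V2)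
$$d_{B^*}(\zeta)\le2b-2.\tag{8}$$

*All $m_i$ are rigid.* Suppose some $m_i\in M$. For $l\ne i$ put $B_l=B^*-q-q'+m_l$, which has $bs$ vertices. If $G[B_l]$ were equitably tree $b$-colourable, $m_i$ could exit, with $S-m_i=W_{il}\cup B_l$, contradicting Lemma 11. By (8) and (V2) all vertices of $G[B_l]$ other than $m_l$ have degree at most $2b-1$. If we had $d_{B_l}(m_l)\le4b-2$, Theorem 1(b) for the smaller graph $G[B_l]$ with $b$ colours would give a colouring. So $d_{B_l}(m_l)\ge4b-1$. The $\delta_l$ neighbours of $m_l$ in $T^*+q+q'$ are further neighbours in $S$, hence
$$d_S(m_l)\ge4b-1+\delta_l\ge4b+2>2b+1,$$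
and $m_l\in M$ by (5). Applying the same with $l$ in the role of $i$, all three $m_j$ are in $M\subseteq W$ and have $d_S(m_j)\ge4b+2$. By (3),
$$d_{A'\setminus W}(m_j)\le2t-2b-1\qquad(j=1,2,3).$$
In particular $t\ge b+1$, and for each $j$ at most $t-b-1$ classes $X\in\mathcal A'\setminus\{W\}$ have $d_X(m_j)\ge2$. On the other hand $q$ is rigid with $d_{W^*}(q)=3$, so all $d_X(q)-2$ with $X\in\mathcal A^\circ$ are nonnegative and
$$\sum_{X\in\mathcal A'\setminus\{W\}}(d_X(q)-2)\le2k-1-2(a-1)-3=2b-2.$$
So at most $b-1$ of these $t-1$ classes have $d_X(q)\ge4$, and at least $t-b$ have $d_X(q)\le3$. Hence for $j=1,2$ there is $X_j\in\mathcal A'\setminus\{W\}$ with $d_{X_j}(q)\le3$ and $d_{X_j}(m_j)\le1$.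

Let $f^*$ come from $(W^*,B^*)$. By Lemma 17 we may apply Lemma 16 to the working pair $(f^*,X_j)$ and its trivial variant $(X_j,B^*)$. So there is $x_j\in X_j$, not addable to any class of $\mathcal A(f^*)\setminus\{X_j\}$, such that $G[B^*-q-q'+x_j]$ is equitably tree $b$-colourable, all classes of size $s$.

Suppose first $X_1=X_2=X$, and let $x=x_1$. Put $m_1,m_2$ into $X$ and take $x$ out. $G[X+m_1+m_2]$ is a forest, as $m_1\not\sim m_2$ and each has at most one neighbour in $X$. If $X$ is small, it now has size $s$. If not, take a shortest path from $X$ to $\infty$ inside $\mathcal A^\circ$, and let its first arc be due to $x_0\in X$. Then $x_0\ne x$, since $x$ is not addable to classes of $\mathcal A^\circ\setminus\{X\}$. Move $x_0$ and shift along the path; then $X$ keeps its size, and one small class gets size $s$. Together with $W_{12}$, of size $|W|$, and an equitable tree $b$-colouring of $G[B^*-q-q'+x]$ this is an equitable tree colouring of $G$, a contradiction.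

Suppose now $X_1\ne X_2$. By symmetry we may assume that $X_2$ is not farther from $\infty$ than $X_1$ in the digraph induced by $\mathcal A^\circ\cup\{\infty\}$. Then a shortest path from $X_2$ to $\infty$ in it avoids $X_1$. Put $m_2$ into $X_2$ and shift along this path (no shift if $X_2$ is small), so that one small class gets size $s$. Put $m_1$ into $X_1$ and take $x_1$ out. Together with $W_{12}$ and an equitable tree $b$-colouring of $G[B^*-q-q'+x_1]$ this is an equitable tree colouring of $G$, a contradiction.

So all $m_i$ are rigid.

*The variant.* Let $i\neq l$ and $B'=B^*-q-q'+m_i$. By (5) $d_{B'}(m_i)\le2b+1-\delta_i\le2b-2$. By (8) and (V2) the other degrees in $G[B']$ are at most $2b-1$, so by minimality $G[B']$, with $bs$ vertices, is equitably tree $b$-colourable. Since $m_l\not\sim m_i$, also $d_{B'}(m_l)\le2b+1-\delta_l\le2b-2$, so by Fact 5 $m_l$ can be added to one of the classes. As $m_i,m_l\notin M$, $M\subseteq W_{il}$. Thus we have a variant. The graph $G[W^*+q+q']$ has $\|W^*\|+6$ edges, and removing the nonadjacent vertices $m_i,m_l$ destroys $\delta_i+\delta_l$ of them. So by (V4)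
$$\|W_{il}\|=\|W^*\|+6-\delta_i-\delta_l\ge\|W\|=\|W^*\|.$$
As $\delta_i,\delta_l\ge3$, both equal $3$, and the variant is tight. $\square$

## Loads on the rigid vertices

We begin the proof of Lemma 10. Fix $W\in\mathcal A'$ and an independent set $J\subseteq B$. All $y\in B$ have $d_W(y)\ge2$. Let $J_2=\{y\in J:d_W(y)=2\}$, and let $J_I$ and $J_{II}$ be the sets of $y\in J$ with $d_W(y)=3$ of type I and of type II with respect to the trivial variant $(W,B)$. The left side of (6) is $2|J_2|+|J_I|+|J_{II}|$.

**Definition.** Each $y\in J_2$ gives *load* $1$ to each of its two neighbours in $W$; each $y\in J_{II}$ gives load $\frac12$ to each of its two ends.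

If, say, $J=\{y_1,y_2\}$ where $y_1\in J_2$ has neighbours $u,v$, and $y_2\in J_{II}$ has ends $u',v'$ in another component, the loads are $1,1,\frac12,\frac12$. Loaded vertices are rigid by Lemmas 13 and 15, and they have a neighbour in $W$ because their component contains a second neighbour of the loading vertex; so they are in $R_W$. The total load is $2|J_2|+|J_{II}|$. For a component $T$ of $G[W]$ let $J_I(T)$ be the set of $y\in J_I$ of type I on $T$. Lemma 10 follows once we know the following two facts: every vertex has load at most $1$ (Lemma 19), and every component $T$ of $G[W]$ contains at least $|J_I(T)|$ vertices of $R_W$ with load $0$ (Lemmas 20 to 22 and what follows them).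

**Step 12.** This step proves the first fact.

**Lemma 19.** Every vertex has load at most $1$.

*Proof.* Let $w\in T$, $T$ a component of $G[W]$. If $w$ is a neighbour of some $y\in J_2$, any other element of $J$ loading $w$ has two neighbours in $T$ and at most three in $W$, so it is adjacent to $y$ by Lemma 14, contradicting independence of $J$. So the load is $1$. Otherwise it suffices to show that $w$ is not an end of three elements $y_1,y_2,y_3\in J_{II}$. Suppose it is, and let $N_W(y_i)=\{w,r_i,g_i\}$ with $r_i\in T$, $g_i\notin T$.

*Locating the neighbours.* By Lemma 15(II), $W-w+y_1$ is the first part of a variant. For $j=2,3$, $y_j$ has exactly the neighbours $r_j,g_j$ in it and by (V1) is not addable to it, so $r_j$ and $g_j$ are joined by a path in $G[W-w+y_1]$. As $r_j\in T-w$ and $g_j\in W\setminus T$, this path passes through $y_1$, whose neighbours in $W-w$ are $r_1\in T-w$ and $g_1\notin T$. Hence $r_j$ is in the component of $T-w$ containing $r_1$, and $g_j$ is in the component of $G[W]$ containing $g_1$. So $r_1,r_2,r_3$ lie in one component $K$ of $T-w$, and $g_1,g_2,g_3$ in one component $T''\ne T$ of $G[W]$. Let $r$ be the median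 of $r_1,r_2,r_3$ in $K$; if $r\in\{r_1,r_2,r_3\}$, relabel so that $r=r_1$.

*$w$ and $r$ are rigid, and $d_W(r)+|N(r)\cap\{y_1,y_2\}|\ge2$.* $w$ is an end, so it is rigid. If $r=r_1$, then $r$ is an end of $y_1$, so it is rigid, $r\sim y_1$, and $d_W(r)\ge1$. If $r\notin\{r_1,r_2,r_3\}$, then $r_1,r_2,r_3$ lie in three different components of $K-r$, so $d_W(r)\ge3$. The unique neighbour of $w$ in $K$ is $r$ or lies in one component of $K-r$, so for at least two $i$ the path in $T$ from $w$ to $r_i$ passes through $r$, and $r$ is rigid by Lemma 15(II).

*$G[W-w-r+y_1+y_2+y_3]$ is a forest.* The $y_i$ are pairwise nonadjacent, and each has exactly one edge to $T''$; so $T''+y_1+y_2+y_3$ induces a tree. The only other edges at the $y_i$ go to those $r_i$ that differ from $r$, and these lie in pairwise different components of $K-r$.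

*The contradiction.* Put $W_2=W-w-r+y_1+y_2$ and $B'=B-y_1-y_2+r$. By (5) and the inequality above, $d_{B'}(r)\le2b-1$. Let $\zeta\in B\setminus\{y_1,y_2\}$, $\zeta\sim r$. If $d_W(\zeta)\ge3$, then $d_B(\zeta)\le2b-2$ by (V2). If $d_W(\zeta)=2$, then the path component of $\zeta$ in Lemma 13 is $T\ni r$, which contains the two neighbours $w,r_1$ of $y_1$; so $\zeta\sim y_1$ by Lemma 14, and $d_{B-y_1-y_2}(\zeta)\le2b-2$. Hence $\Delta(G[B'])\le2b-1$, and $G[B']$, with $bs$ vertices, is equitably tree $b$-colourable by minimality. Since $w\sim y_1,y_2$ and $w$ is rigid, $d_{B'}(w)\le2b-1$, and $w$ can be added to a class by Fact 5. As $w,r\notin M$, $(W_2,B'+w)$ is a variant. But $y_3\in B'$ is addable to $W_2$, contradicting (V1). $\square$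

**Step 13.** For the second fact we need a criterion that a vertex of $T$ is rigid and unloaded. The criterion is that it can be exchanged out against type I vertices only. Fix a component $T$ of $G[W]$, let $J_1=J_I(T)$ and $m=|J_1|$. We may assume $m\ge1$; then $|T|\ge3$.

**Lemma 20.** If $(W-O+I,\ B-I+O)$ is a variant with $O\subseteq T$ and $I\subseteq J_1$ (where $W-O+I=(W\setminus O)\cup I$, and similarly for the other part), then every $v\in O$ is in $R_W$ and has load $0$.

*Proof.* $v\notin M$ as $M\subseteq W-O+I$, and $d_W(v)\ge1$ as $|T|\ge3$. Suppose $y'\in J$ loads $v$. If $y'\in J_2$, then $T$ is the path of $y'$ in Lemma 13, and any $y\in J_1$ has three neighbours in $T$ and is nonadjacent to $y'$, contradicting Lemma 14. So $y'\in J_{II}$; let its ends be $v,q_2\in T$ and its third neighbour $q_3\notin T$. Its neighbours in $W-O+I$ are among $q_2,q_3$. Elements of $I$ have no neighbours in $W\setminus T$, so $q_2$ (if present) and $q_3$ are in different components of $G[W-O+I]$. So $y'\in B-I+O$ is addable to $W-O+I$, contradicting (V1). $\square$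

**Step 14.** This step settles $m=1$ and $m=2$.

*$m=1$.* By Lemma 15(I), Lemma 20 applies with $I=J_1=\{y\}$ and $O=\{c\}$, $c$ the centre of $y$.

*$m=2$, $J_1=\{y_1,y_2\}$.* If the centres differ, each of them is as required, as for $m=1$. Let both have centre $c$. By Lemma 15(I) either both or none of $y_1,y_2$ are adjacent to $c$, according as $d_W(c)$ is $2$ or $3$.

If none, Lemma 18 for the trivial variant $(W,B)$ and Lemma 20 with $O=\{m_1,m_2\}$, $I=J_1$ give two vertices as required.

If both, $W_1=W-c+y_1$ is the first part of a tight variant. $T-c$ has two components, $y_1$ has a neighbour in each and none in $W\setminus T$, so $T-c+y_1$ is a component of $G[W_1]$. It contains the two neighbours of $y_2$ in $W_1$. By Lemma 13 for this variant, each $v\in T-c$ is such that $W_1-v+y_2=W-c-v+y_1+y_2$ is the first part of a variant. So by Lemma 20 all vertices of $T$ are as required, and $|T|\ge3\geq 2$.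

## Three or more type I vertices on one component

Now let $m\ge3$. Here one or two exchanges are not enough; we consider all sets that can replace $J_1$ by iterated exchanges.

**Definition.** For $Q\subseteq T\cup J_1$ with $|Q|=m$ put $P_Q=(T\cup J_1)\setminus Q$, $W_Q=(W\setminus T)\cup P_Q$, $B_Q=S\setminus W_Q$. Let $\mathcal Q$ be the set of all such $Q$ with the following two properties.

* ($\alpha$) $(W_Q,B_Q)$ is a tight variant and $G[P_Q]$ is a tree.
* ($\beta$) $Q$ is independent and every $q\in Q$ has exactly three neighbours in $P_Q$.

Then $J_1\in\mathcal Q$, with $P_{J_1}=T$ and $W_{J_1}=W$. There are no edges between $T\cup J_1$ and $W\setminus T$. So for $Q\in\mathcal Q$, $P_Q$ is a component of $G[W_Q]$, and all $q\in Q$ are in $B_Q$ and of type I on $P_Q$. Also, if $Q\in\mathcal Q$ and $Q_1\subseteq T\cup J_1$ with $|Q_1|=m$ is such that $(W_{Q_1},B_{Q_1})$ is a tight variant, then the forest $G[P_{Q_1}]$ has as many vertices and edges as the tree $G[P_Q]$, so it is a tree, and ($\alpha$) holds for $Q_1$.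

**Step 15.** This step shows that $\mathcal Q$ is closed under single and double exchanges.

**Lemma 21.** Let $Q\in\mathcal Q$; centres are taken in $P_Q$.

* (E1) If $q\in Q$ has centre $c$, then $Q-q+c\in\mathcal Q$, and no element of $Q-q$ is adjacent to $c$.
* (E2) If $q\ne q'$ in $Q$ have the same centre $c$, then neither is adjacent to $c$, and with $m_1,m_2,m_3$ as in Lemma 18 (for $(W_Q,B_Q)$ and $T^*=P_Q$), $Q-q-q'+m_i+m_l\in\mathcal Q$ for $i\ne l$.

*Proof.* (E1) Let $Q_1=Q-q+c$, so $P_{Q_1}=P_Q-c+q$. By Lemma 15(I) ($\alpha$) holds, and $c$ has exactly three neighbours in $P_{Q_1}$: $3+0$ if $c\not\sim q$, and $2+1$ if $c\sim q$. Suppose $x\in Q-q$ is adjacent to $c$. As $x\not\sim q$, $x$ has exactly two neighbours in $W_{Q_1}$, both in $P_{Q_1}$; so by Lemma 13 $P_{Q_1}$ is a path and $x$ is adjacent to its ends. As $m\ge3$ there is $x'\in Q\setminus\{q,x\}$. It is nonadjacent to $x$ and has at most three neighbours in $W_{Q_1}$, all in $P_{Q_1}$, and at least two by (V1). This contradicts Lemma 14. So no element of $Q-q$ is adjacent to $c$. Hence $Q_1$ is independent, the elements of $Q-q$ have the same three neighbours in $P_{Q_1}$ as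 in $P_Q$, and ($\beta$) holds.

(E2) By (E1) applied to $q$, $q'\not\sim c$; applied to $q'$, $q\not\sim c$. So Lemma 18 applies. Let $Q_2=Q-q-q'+m_i+m_l$, so $P_{Q_2}=P_Q-m_i-m_l+q+q'$. By Lemma 18 ($\alpha$) holds. The $m_j$ are pairwise nonadjacent and have degree $\delta_j=3$ in $G[P_Q+q+q']$, so $m_i,m_l$ have exactly three neighbours in $P_{Q_2}$, and the third median also has degree $3$ in $G[P_{Q_2}]$. No $x\in Q\setminus\{q,q'\}$ is adjacent to $m_i$ or $m_l$: otherwise $x$ would have at most two neighbours in $W_{Q_2}$, so exactly two by (V1), all in $P_{Q_2}$, and $P_{Q_2}$ would be a path by Lemma 13, contradicting the degree of the third median. So $Q_2$ is independent, the elements of $Q\setminus\{q,q'\}$ keep their three neighbours, and ($\beta$) holds. $\square$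

Let $D=\bigcup\mathcal Q$. If $v\in D\cap T$, then $v\in Q$ for some $Q\in\mathcal Q$, and $W_Q=W-O+I$ with $O=Q\cap T\ni v$ and $I=J_1\setminus Q$. So $v\in R_W$ has load $0$ by Lemma 20. Since $J_1\subseteq D$ has $m$ elements, what we need is $|D|\ge2m$. This will follow from (E1) and (E2) alone.

## Triad systems

**Definition.** A *triad system* is a graph $H$ with a nonempty family $\mathcal Q$ of subsets of $V(H)$ such that, with $D=\bigcup\mathcal Q$ and $N=V(H)\setminus D$:

* (A0) $D$ is independent, each $d\in D$ has exactly three neighbours, and $H-Q$ is a tree for each $Q\in\mathcal Q$.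
* (A1) For $q\in Q\in\mathcal Q$ let the *centre* $c_Q(q)$ be the median in $H-Q$ of the three neighbours of $q$ (they lie in $N$). Then $Q-q+c_Q(q)\in\mathcal Q$. In particular $c_Q(q)\in D$.
* (A2) Let $q\ne q'$ in $Q\in\mathcal Q$ have the same centre $c$. As $c\in D$ is not adjacent to $q,q'$, and the three neighbours of $c$ lie in $N\subseteq V(H-Q)$, the forest $H-Q-c$ has exactly three components $Z_1,Z_2,Z_3$, each containing exactly one neighbour of each of $c,q,q'$. Let $m_i$ be the median of these three in $Z_i$. Then $Q-q-q'+m_i+m_l\in\mathcal Q$ for all $i\ne l$.

Since $Q$ is independent and its elements have degree $3$, counting edges of the tree $H-Q$ gives $|E(H)|-3|Q|=|V(H)|-|Q|-1$. So $|Q|=:r$ is the same for all $Q\in\mathcal Q$.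

Two examples. First, $H=K_{2,3}$ with the side of size two called $\{x,y\}$, and $\mathcal Q=\{\{x\},\{y\}\}$. Then $H-x$ is a star with centre $y$, so $c_{\{x\}}(x)=y$, and symmetrically; (A2) is vacuous. Here $r=1$ and $|D|=2$. Second, let $H$ be $K_{3,3}$ with every edge subdivided once, and let $\mathcal Q$ consist of all pairs of original vertices on the same side. Let the sides be $\{c,q,q'\}$ and $\{m_1,m_2,m_3\}$. For $Q=\{q,q'\}$, $H-Q$ is the subdivided star with centre $c$ and two pendant vertices at each $m_i$; both elements have centre $c$, $Z_i$ is a star with centre $m_i$ and three leaves, and (A1), (A2) give pairs on one side. By symmetry all axioms hold, $r=2$, $|D|=6$.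

**Step 16.** This step checks that our family is a triad system. Let $H$ be obtained from $G[T\cup J_1]$ by subdividing every edge once, with the family $\mathcal Q$ of the previous section.

By ($\beta$) every $d\in D$ has degree $3$ in $G[T\cup J_1]$, hence in $H$; and $D\subseteq T\cup J_1$ is independent in $H$. As $Q\in\mathcal Q$ is independent in $G$, $H-Q$ is the subdivided tree $G[P_Q]$ with one pendant vertex for each edge between $Q$ and $P_Q$, hence a tree. So (A0) holds.

The neighbours of $q\in Q$ in $H$ are leaves of $H-Q$ hanging at the three neighbours of $q$ in $P_Q$. The median of three distinct leaves of a tree with more than two vertices is the median of the (possibly coinciding) vertices at which they hang, since the latter lies on all three paths between the leaves. So centres in $H-Q$ coincide with centres in $G[P_Q]$, and (A1) is (E1).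

Let $q\ne q'$ in $Q$ have the same centre $c$. By Lemma 21 no element of $Q$ is adjacent to $c$, and by Lemma 15(I) $c$ has exactly three neighbours in $P_Q$. So $c$ has exactly three neighbours in $G[T\cup J_1]$, all in $P_Q$, one in each component of $G[P_Q]-c$. In the component of $H-Q-c$ corresponding to such a component $T_i$, the neighbours of $c,q,q'$ are three distinct leaves hanging at the neighbours of $c,q,q'$ in $T_i$. So the medians in (A2) are those of Lemma 18, and (A2) is (E2).

Here $r=m$.

**Step 17.** This step is the combinatorial lemma on triad systems.

**Lemma 22.** In every triad system $|D|\ge2r$.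

*Proof.* Call the components of $H[N]$ *blobs*. Each is a subtree of every $H-Q$. In the example $K_{2,3}$ the blobs are three single vertices; note that an edge leaving a blob always goes to $D$.

*F1: the neighbours of $d\in D$ lie in three different blobs.* Take $Q\ni d$. If two neighbours were in one blob, the path between them in $H-Q$ would lie in that blob, hence in $N$. It contains the centre of $d$, which is in $D$, a contradiction.

Call $d\ne g$ in $D$ *twins* if there are two blobs to which both are adjacent. In $K_{2,3}$ the vertices $x,y$ are twins. In the subdivided $K_{3,3}$ there are no twins: the blobs are the subdividing vertices, and two original vertices have at most one of them in common.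

*F2: if $d,g$ are twins, every $Q\in\mathcal Q$ contains exactly one of them.* If both were in $H-Q$, there would be a cycle through them and the two common blobs. Suppose $q,q'\in Q$ are twins via blobs $\beta_1,\beta_2$. Let $c=c_Q(q)$ and $Q_1=Q-q+c\in\mathcal Q$; then $q'\in Q_1$ and $q\notin Q_1$. In $H-Q_1$ the path between the neighbours of $q'$ in $\beta_1$ and $\beta_2$ lies in $\beta_1\cup\{q\}\cup\beta_2$. It contains the centre $c_{Q_1}(q')\in D$, so this centre is $q$. As $q\not\sim q'$, the three neighbours of $q'$ lie in three different components of $(H-Q_1)-q=(H-Q)-c$, so $c_Q(q')=c$ by Fact 4. Thus (A2) applies to $q,q'$. Let $Z_i\supseteq\beta_1$. Then $m_i\in D$. But $m_i$ lies on the path between the neighbours of $q$ and $q'$ in $Z_i$, which are their neighbours in $\beta_1$, so $m_i\in\beta_1\subseteq N$, a contradiction.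

*F3: if $d,g$ are twins and $g\in Q\in\mathcal Q$, then $c_Q(g)=d$.* By F2, $d\notin Q$. The path in $H-Q$ between the neighbours of $g$ in the two common blobs lies in these blobs and $d$, so $d$ is its only vertex in $D$; and it contains $c_Q(g)\in D$.

*F4: the number of blobs is $\nu=2(|D|-r)+1$.* Contracting the blobs in $H-Q$ gives a tree with $\nu+|D|-r$ vertices. Its edges are those at the elements of $D\setminus Q$, so there are $3(|D|-r)$ of them. Hence $\nu+|D|-r-1=3(|D|-r)$.

*F5: if $r\ge1$, every blob is adjacent to at least two elements of $D$.* $H-Q$ is connected and contains a centre, an element of $D$; hence each blob has a neighbour in $D$. If $d$ is the only one for a blob $\beta$, take $Q'\ni d$. In $H-Q'$ the blob $\beta$ is a component not containing the centre of $d$, contradicting connectedness.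

*Deletion.* For $g\in D$ let $\mathcal Q_g=\{Q-g:g\in Q\in\mathcal Q\}$ on $H-g$, and $D_g=\bigcup\mathcal Q_g\subseteq D-g$. Since $(H-g)-(Q-g)=H-Q$, the trees, centres and medians are unchanged, and for elements $q,q'\ne g$ the sets $Q-q+c_Q(q)$ and $Q-q-q'+m_i+m_l$ still contain $g$. The elements of $D_g$ are not adjacent to $g$, so they still have three neighbours. So this is a triad system with $r$ replaced by $r-1$.

*Induction.* We prove three statements together by induction on $r$:

* (i) $|D|\ge2r$;
* (ii) if $|D|=2r>0$, there are twins;
* (iii) if $|D|=2r$, then in each $Q\in\mathcal Q$ distinct elements have distinct centres.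

For $r=0$ all is trivial. Let $r\ge1$.

*Case 1: there are twins $d,g$.* By F2, $D_g\subseteq D\setminus\{d,g\}$, so $|D|\ge2+2(r-1)=2r$; (ii) is clear. Let $|D|=2r$ and $Q\in\mathcal Q$, say $g\in Q$ (otherwise swap names). Then $D_g=D\setminus\{d,g\}$ and $|D_g|=2(r-1)$. By (iii) for $\mathcal Q_g$ the elements of $Q-g$ have distinct centres, and these lie in $D_g\not\ni d$. Also $c_Q(g)=d$ by F3. So (iii) holds.

*Case 2a: there are no twins, and some blob $\beta$ is adjacent to exactly two elements $x,y$ of $D$.* No $Q\in\mathcal Q$ contains both, since otherwise $\beta$ would be a component of $H-Q$ not containing the centres. Choose $Q\ni y$. We have $D_y\subseteq D\setminus\{x,y\}$, so $|D|\ge2r$. Suppose $|D|=2r$. Then $D_y=D\setminus\{x,y\}$ has $2(r-1)$ elements. By (iii) for $\mathcal Q_y$ the $r-1$ elements of $Q-y$ have distinct centres. These lie in $D_y$ and outside $Q$, that is, in $(D\setminus Q)-x$, a set of size $r-1$. So every element of $(D\setminus Q)-x$ is the centre of some $q\in Q-y$.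

If $r=1$, then $D=\{x,y\}$ and $\nu=3$ by F4. By F5 both $x,y$ are adjacent to all three blobs, so they are twins, a contradiction.

If $r\ge2$, then $|D\setminus Q|=r\ge2$, and the minimal subtree of $H-Q$ containing $D\setminus Q$ has at least two leaves, all in $D\setminus Q$. Let $d\ne x$ be one of them. It has three neighbours in $H-Q$, and the other elements of $D\setminus Q$ all lie in one component of $H-Q-d$. The two other components contain no element of $D$, so they are blobs. Now $d$ is the centre of some $q\in Q-y$, and $q\not\sim d$, so $q$ has a neighbour in each of the three components of $H-Q-d$, hence in both blobs. So $q,d$ are twins, a contradiction.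

Hence $|D|>2r$, and (ii), (iii) are vacuous.

*Case 2b: there are no twins, and every blob is adjacent to at least three elements of $D$.* By F5 this is the remaining case. By F1 the number of adjacent pairs of a blob and an element of $D$ is $3|D|$, so by F4 $3|D|\ge3\nu=6(|D|-r)+3$, i.e. $|D|\le2r-1$. Take $q\in Q\in\mathcal Q$. By (i), $|D_q|\ge2(r-1)$, and $|D_q|\le|D|-1$. So $|D|=2r-1$, $D_q=D-q$ and $|D_q|=2(r-1)$. If $r=1$, then $|D|=1$, but $q\ne c_Q(q)$ are both in $D$, a contradiction. If $r\ge2$, (ii) gives twins in $\mathcal Q_q$. Its blobs are the components of $(H-q)-D_q=H-D$, the same blobs, so there are twins in $\mathcal Q$, a contradiction. So this case does not occur. $\square$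

**Step 18.** This step completes the proof of Lemma 10, and with it of Theorem 1. By Step 16 and Lemma 22, $|D|\ge2m$ for the family $\mathcal Q$ belonging to $T$ and $J_1$, so $|D\cap T|\ge|D|-|J_1|\ge m$. As noted after Lemma 21, each $v\in D\cap T$ lies in $R_W$ and has load $0$. So for $m\ge3$, too, the component $T$ contains at least $m=|J_I(T)|$ vertices of $R_W$ with load $0$; for $m=1,2$ this was Step 14. By Lemma 19 the number of loaded vertices, all in $R_W$, is at least the total load $2|J_2|+|J_{II}|$. Adding the unloaded vertices found in the components,
$$|R_W|\ge2|J_2|+|J_{II}|+\sum_T|J_I(T)|=2|J_2|+|J_{II}|+|J_I|=\sum_{y\in J}\omega_W(y).$$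
This is (6). By Step 5 no counterexample to Theorem 1 exists. $\blacksquare$
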